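# Interpolation sets that separate consecutive steps of nilsequences

## The separation theorem and its sharper form

Throughout, $\mathbb N=\{1,2,3,\dots\}$, $\mathbb T=\mathbb R/\mathbb Z$, $\|t\|$ is the distance from $t$ to $\mathbb Z$, and $e(t)=e^{2\pi i t}$. For $A\subset E\subset\mathbb N$, the phrase "$\psi$ extends $1_A$ on $E$" means that $\psi=1$ on $A$ and $\psi=0$ on $E\setminus A$.

**Theorem A.** For every $k\in\mathbb N$ there is a $(k+1)$-interpolation set which is not a $k$-interpolation set.

**Theorem B (stronger form).** Let $k\in\mathbb N$ and let $\omega:\mathbb N\to[0,\infty)$ satisfy $\omega(x)\to\infty$. There are $E\subset\mathbb N$ and $A\subset E$ such that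

1. for every $\theta:E\to\mathbb T$ there is $\gamma\in\mathbb R$ with $\|\gamma n^{k+1}-\theta(n)\|\le\frac1{16}$ for all $n\in E$; in particular $E$ is a $(k+1)$-interpolation set;
2. no $k$-step nilsequence extends $1_A$ on $E$; in particular $E$ is not a $k$-interpolation set;
3. $|E\cap[1,x]|\le\omega(x)$ for all $x\in\mathbb N$.

**Theorem C (no new level at infinity).** Let $\mathcal N_k$ be the set of $k$-step nilsequences and $\mathcal N_\infty$ the uniform closure of $\bigcup_k\mathcal N_k$. If every bounded $f:E\to\mathbb C$ extends to an element of $\mathcal N_\infty$, then $E$ is a $k$-interpolation set for some $k\in\mathbb N$.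

The question answered by Theorem A comes from Anh N. Le, "Sublacunary sets and interpolation sets for nilsequences", arXiv:2103.13551 (2021). In plain words: nilsequences of step $k$ form a growing family of bounded sequences. A set $E$ is an interpolation set for the family if the family can take any bounded list of values on $E$. Does every step up in the family produce new interpolation sets? Theorem A says yes, at every level. Theorem B implies Theorem A and says more. The interpolation in part 1 is done, up to $\frac1{16}$, by the single monomials $\gamma n^{k+1}$; the failure in part 2 is witnessed by one explicit $0$–$1$ function; and part 3 says that $E$ may be chosen as sparse as one likes in the counting sense. Theorem C is a complement: it is not used for Theorems A and B.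

## Nilsequences and interpolation sets

**Definition (lower central series).** For a group $G$ put $[x,y]=xyx^{-1}y^{-1}$, $G_1=G$, and let $G_{i+1}=[G_i,G]$ be the subgroup generated by the commutators $[x,y]$, $x\in G_i$, $y\in G$. We call $G$ *$k$-step nilpotent* if $G_{k+1}=\{e\}$.

With this convention a $k$-step group is also $(k+1)$-step. Requiring exactly $k$ steps would give the same sequences below, because one may multiply by a fixed nilmanifold of exact step $k$ and let the function ignore the new coordinate.

**Definition (nilsequence).** Let $G$ be a $k$-step nilpotent Lie group, $\Gamma\subset G$ discrete and cocompact, $X=G/\Gamma$. For $g\in G$, $x\in X$ and $F\in C(X)$, the sequence $(F(g^nx))_{n\in\mathbb N}$ is a *basic $k$-step nilsequence*. A *$k$-step nilsequence* is a uniform limit on $\mathbb N$ of basic $k$-step nilsequences. The $0$-step nilsequences are the constant sequences.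

We recall that the $1$-step nilsequences are exactly the Bohr almost periodic sequences, the uniform limits of trigonometric polynomials $\sum_{j\le m}c_je(n\alpha_j)$, and that $\mathcal N_k\subset\mathcal N_{k+1}$. A $2$-step example to keep in mind is the map $S(x,y)=(x+2\alpha,\ y+x+\alpha+\beta)$ of $\mathbb T^2$. The orbit of $(0,0)$ is
$$S^n(0,0)=(2\alpha n,\ \alpha n^2+\beta n),\tag{1}$$
since $\alpha(n+1)^2+\beta(n+1)-(\alpha n^2+\beta n)=2\alpha n+\alpha+\beta$. Lemma 4 below realises this as a $2$-step nilsystem, so $\phi(\alpha n^2+\beta n)$ is a $2$-step nilsequence for each continuous $\phi:\mathbb T\to\mathbb C$.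

**Definition (interpolation set).** $E\subset\mathbb N$ is a *$k$-interpolation set* if for every bounded $f:E\to\mathbb C$ there is a $k$-step nilsequence $\psi$ with $\psi(n)=f(n)$ for all $n\in E$.

Every $k$-interpolation set is a $(k+1)$-interpolation set. For instance, $\{1,2\}$ is a $1$-interpolation set, because a combination of the constant $1$ and $(-1)^n$ takes any two values at $1$ and $2$; constants cannot do this. In the other direction, $\mathbb N$ is not a $1$-interpolation set: no almost periodic $\psi$ extends $1_{\{1\}}$ on $\mathbb N$. If $T=\sum_jc_je(n\alpha_j)$ is within $\frac18$ of $\psi$, Dirichlet's theorem gives $N\ge1$ with all $\|N\alpha_j\|$ so small that $|T(1+N)-T(1)|\le\frac14$, so $|\psi(1+N)-\psi(1)|\le\frac12$, while it should be $1$.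

Here is the background the source supplies. A set $r_1<r_2<\cdots$ is lacunary if $\inf_n r_{n+1}/r_n>1$; every lacunary set is a $1$-interpolation set (Strzelecki). So the sets $E$ of Theorem B, however sparse, are not lacunary. There exist $2$-interpolation sets that are not $1$-interpolation sets. If $\{r_n\}$ is lacunary and $t_n\in\mathbb N$ is increasing with $t_n/r_n\to0$, then $\{r_n\}\cup\{r_n+t_n\}$ is a $2$-interpolation set.

**Textbook facts.** Let $G$ be a connected simply connected nilpotent Lie group with Lie algebra $\mathfrak g$. Then $\exp:\mathfrak g\to G$ is a diffeomorphism, with inverse $\log$. The Baker–Campbell–Hausdorff (BCH) formula $\exp X\exp Y=\exp(X*Y)$ holds, where $X*Y$ is a finite combination of $X$, $Y$ and their iterated brackets. Conversely, for a finite-dimensional nilpotent Lie algebra $\mathfrak g$, $(\mathfrak g,*)$ is the connected simply connected group with that Lie algebra. With $\mathfrak g_1=\mathfrak g$, $\mathfrak g_{i+1}=[\mathfrak g_i,\mathfrak g]$ we have $[\mathfrak g_i,\mathfrak g_j]\subset\mathfrak g_{i+j}$.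 Finally:

**Fact M** (Malcev; see Raghunathan, *Discrete Subgroups of Lie Groups*, Ch. II, or Corwin–Greenleaf, Ch. 5). If $\Gamma\subset G$ is discrete and cocompact, then $G_i=\exp\mathfrak g_i$ is closed and $\Gamma\cap G_i$ is cocompact in $G_i$ for all $i\ge1$.

Two general remarks on a discrete cocompact subgroup $\Lambda$ of a Lie group $P$ are used all the time. Since $P\to P/\Lambda$ is open and $P$ is locally compact, $P=C\Lambda$ for some compact $C$. For the same reason, if $p_j\Lambda\to\Lambda$ in $P/\Lambda$, then $p_j=\varepsilon_j\lambda_j$ with $\varepsilon_j\to e$ and $\lambda_j\in\Lambda$.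

## Pairs at dilated distances: $k=1$ by hand

Fix rapidly growing integers $r_N$ and consider
$$E=\{r_1+1\}\cup\{r_N+N,\ r_N+2N:\ N\ge2\},\qquad A=\{r_N+N:\ N\ge1\},$$
with the pairs for different $N$ disjoint.

*No $1$-step nilsequence extends $1_A$ on $E$.* Suppose $\psi$ does, and let $T(n)=\sum_jc_je(n\alpha_j)$ satisfy $\|\psi-T\|_\infty\le\frac18$. Then
$$|T(r_N+N)-T(r_N+2N)|\le\sum_j|c_j|\,|1-e(N\alpha_j)|\le2\pi\sum_j|c_j|\,\|N\alpha_j\|.$$
By Dirichlet's theorem the right side is at most $\frac14$ for some $N\ge2$. So $|\psi(r_N+N)-\psi(r_N+2N)|\le\frac12$, while this difference is $1-0$.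

*Why $\gamma n^2$ can interpolate.* On the $N$-th pair, with $r=r_N$ and $m\in\{1,2\}$,
$$\gamma(r+Nm)^2=\gamma r^2+2\gamma rN\,m+\gamma N^2m^2.$$
Suppose $\gamma$ is already confined to a short interval by the earlier pairs; shrink it so that $N^2\gamma$ is nearly constant on it. If $r$ is huge, then moving $\gamma$ by at most $1/(2rN)$ puts $2rN\gamma$ anywhere mod $1$. After that, moving $\gamma$ by at most $1/r^2$ puts $r^2\gamma$ anywhere mod $1$, and this disturbs $2rN\gamma$ by at most $2N/r$, which is negligible. So an arbitrary *linear* polynomial in $m$ can be imposed on the pair, and a linear polynomial takes any two values at $m=1,2$.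

The dilation by $N$ is essential. For the undilated pairs $\{r_N+1,r_N+2\}$ with all $r_N$ even, the sequence $\frac12(1-(-1)^n)$ is $1$ at $r_N+1$ and $0$ at $r_N+2$. A fixed dilation $q$ does no better: if $2q\mid r_N$, a sequence of period $2q$ separates $r_N+q$ from $r_N+2q$. The dilations must run through all $N$, because the return times of an unknown nilsequence are not known in advance.

Now the inductive shape is visible. Let $N\cdot C=\{Nm:m\in C\}$. The pair $\{1,2\}$ is a $1$-interpolation set but not a set on which constants interpolate, and the new set is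
$$E'=\bigcup_N\big(r_N+N\cdot(E\cap[1,N])\big),\tag{2}$$
with $E=\{1,2\}$. We shall iterate (2). Two things are needed: that interpolation ability goes *up* one step, as with $\gamma n^2$, and that the failure also goes up one step.

## Quadratic phases, and why recurrence of a point is not enough

Suppose $E$ fails for $1$-step sequences, and test a $2$-step sequence $\psi(n)=\phi(\alpha n^2+\beta n)$ on $E'$. On the $N$-th cluster the phase is, with $r=r_N$,
$$\alpha(r+Nm)^2+\beta(r+Nm)=(\alpha r^2+\beta r)+(2\alpha rN+\beta N)\,m+\alpha N^2\,m^2.\tag{3}$$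
If $\|\alpha N_j^2\|\to0$ along some $N_j\to\infty$, pass to a subsequence on which the first two coefficients converge mod $1$, to $c$ and $b$. Then $\psi(r_{N_j}+N_jm)\to\phi(c+bm)$ for each fixed $m$. The limit is a $1$-step nilsequence, and it inherits the values of $\psi$ on clusters: if $\psi$ extended $1_{A'}$ on $E'$, the limit would extend $1_A$ on $E$. Nothing was needed about $r_N$: whatever the shift does to the linear coefficient, the result is still linear.

For a general nilsequence $F(g^n\Gamma)$, the sensible first attempt is to choose return times $N_j$ with $g^{N_j}\Gamma\to\Gamma$, and to hope that $m\mapsto F(g^{r_{N_j}+N_jm}\Gamma)$ then tends to something of lower step. This hope is false. Take the system (1) with $1,\alpha,\beta$ linearly independent over $\mathbb Q$ and let $\rho$ be irrational. By Weyl's theorem $(\alpha n,\beta n,\alpha n^2)$ is equidistributed in $\mathbb T^3$: for $(a,b,c)\in\mathbb Z^3\setminus\{0\}$ the polynomial $c\alpha n^2+(a\alpha+b\beta)n$ has an irrational non-constant coefficient. So there are $N_j\to\infty$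 with
$$\alpha N_j\to0,\qquad \beta N_j\to-\rho,\qquad \alpha N_j^2\to\rho\qquad(\text{mod }1).$$
Then $S^{N_j}(0,0)=(2\alpha N_j,\alpha N_j^2+\beta N_j)\to(0,0)$, so these are return times of the base point. But by (3), after passing to a subsequence, the phase on the clusters tends to $c+bm+\rho m^2$. The sequence $\chi(m)=e(c+bm+\rho m^2)$ is not almost periodic. If $T$ were a trigonometric polynomial with $\|\chi-T\|_\infty\le\frac12$, then $\chi\overline T$ has mean $0$ by Weyl's theorem, so $1=\text{mean}(|\chi|^2)=\text{mean}(\chi\,\overline{(\chi-T)})\le\frac12$, a contradiction. Along these return times no step is lost.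

In group terms the failure is at the following point. If $g^{N}\Gamma$ is close to $\Gamma$, then $g^{N}=\varepsilon\gamma$ with $\varepsilon$ near $e$ and $\gamma\in\Gamma$, and
$$g^{Nm}\Gamma=(\varepsilon\gamma)^m\Gamma=\varepsilon\cdot\gamma\varepsilon\gamma^{-1}\cdots\gamma^{m-1}\varepsilon\gamma^{-(m-1)}\,\Gamma.$$
The elements $\gamma$ are unbounded as $N\to\infty$, and the conjugates $\gamma^i\varepsilon\gamma^{-i}$ need not be small.

What helped in (3) was a stronger requirement: the whole sequence $m\mapsto g^{Nm}$ should be close to a $\Gamma$-valued sequence. To get it, apply recurrence not to the point $\Gamma\in G/\Gamma$ but to the sequence $\tilde g=(g^m)_{m\in\mathbb Z}$, viewed as one element of a nilpotent group $P^{(0)}$ of polynomial sequences. The sequence $(g^{Nm})_m$ is the power $\tilde g^N$, and the $\Gamma$-valued sequences form a discrete cocompact subgroup of $P^{(0)}$. So $P^{(0)}/P^{(0)}_\Gamma$ is again a nilmanifold, and recurrence there is exactly what we need.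

The rest of the lecture carries this out: elementary reductions, the step up, then the structure theory for the step down.

## Indicator functions and polynomial phases

**Lemma 1.** Let $G$ be connected, simply connected and nilpotent, $\Gamma$ discrete cocompact, and let $Z=G_s$ be the last nontrivial term of the lower central series. Then $\Gamma Z/Z$ is discrete and cocompact in $G/Z$, which is connected and simply connected.

*Proof.* This is for an induction on the step later. The group $G/Z\cong(\mathfrak g/\mathfrak g_s,*)$ is connected and simply connected, and cocompactness is clear. For discreteness let $\gamma_jZ\to Z$ in $G/Z$ with $\gamma_j\in\Gamma$. Since $G\to G/Z$ is open, $\gamma_jz_j\to e$ for some $z_j\in Z$. By Fact M, $Z=C(\Gamma\cap Z)$ with $C$ compact. Write $z_j=c_j\zeta_j$ with $c_j\in C$ and $\zeta_j\in\Gamma\cap Z$. As $Z$ is central, $\gamma_jz_j=(\gamma_j\zeta_j)c_j$. Replacing $\gamma_j$ by $\gamma_j\zeta_j$, which does not change $\gamma_jZ$, we may assume $z_j=c_j\in C$. Then $(\gamma_j)$ is bounded, and takes only finitely many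 values. If a value $\gamma$ occurs infinitely often, a limit point $z\in C$ of the corresponding $z_j$ satisfies $\gamma z=e$, so $\gamma\in Z$. The remaining values occur finitely often, so $\gamma_jZ=Z$ for all large $j$. $\square$

**Lemma 2 (closure and truncation).** (a) $\mathcal N_k$ is closed under sums, products, uniform limits and composition with continuous functions $\mathbb C\to\mathbb C$. (b) Let $\kappa(z)=\min(1,\max(0,2\,\mathrm{Re}\,z-\frac12))$. If $\psi\in\mathcal N_k$ and $|\psi-1_A|\le\frac14$ on $E$, then $\kappa\circ\psi\in\mathcal N_k$ extends $1_A$ on $E$. Both hold for $k\ge0$.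

*Proof.* The case $k=0$ of (a) is trivial. For $k\ge1$, two basic $k$-step nilsequences $F_i(g_i^nx_i)$ both live on the product nilmanifold, driven by $(g_1,g_2)$, so sums and products are basic; composition with a continuous function only changes $F$. Since nilsequences are bounded, and continuous functions are uniformly continuous on bounded sets, everything passes to uniform limits. For (b): if $|z|\le\frac14$ then $2\,\mathrm{Re}\,z-\frac12\le0$ and $\kappa(z)=0$; if $|z-1|\le\frac14$ then $2\,\mathrm{Re}\,z-\frac12\ge1$ and $\kappa(z)=1$. $\square$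

**Lemma 3 (indicators suffice).** For $k\ge 1$, $E$ is a $k$-interpolation set if and only if for every $B\subset E$ some $\psi_B\in\mathcal N_k$ extends $1_B$ on $E$.

*Proof.* One direction is trivial. For the other, take real and imaginary parts and apply affine maps to reduce to $f:E\to[0,1)$. Write $f=\sum_{j\ge1}2^{-j}1_{B_j}$ by binary digits. Put $\psi=\sum_j2^{-j}\,\kappa\circ\psi_{B_j}$. As $0\le\kappa\le1$ the series converges uniformly, so $\psi\in\mathcal N_k$, and $\psi=f$ on $E$. $\square$

**Lemma 4 (polynomial phases).** If $k\ge1$, $p$ is a real polynomial of degree $\le k$ and $\phi:\mathbb T\to\mathbb C$ is continuous, then $\phi(p(n))$ is a basic $k$-step nilsequence.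

*Proof.* *The group.* Let $W$ be the additive group of real polynomials of degree $\le k-1$, let $(\sigma w)(m)=w(m+1)$, and let $L=W\rtimes\langle\sigma\rangle$, $\langle\sigma\rangle\cong\mathbb Z$, with elements $(w,l)$ and product $(w,l)(w',l')=(w+\sigma^lw',l+l')$. For $v\in W$ we compute $[v,(w,l)]=v-\sigma^lv\in(\sigma-1)W$; for negative $l$ note $\sigma^{-1}-1=-\sigma^{-1}(\sigma-1)$. So modulo the normal subgroup $(\sigma-1)W$ the image of $W$ is central with cyclic quotient. A group with a central subgroup and cyclic quotient is abelian, hence $L_2\subset(\sigma-1)W$. If $L_j\subset(\sigma-1)^{j-1}W$ with $j\ge2$, the same commutator formula gives $L_{j+1}\subset(\sigma-1)^jW$. As $\sigma-1$ lowers degrees, $L_{k+1}\subset(\sigma-1)^kW=\{0\}$, and $L$ is $k$-step.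

*The lattice.* Let $W_{\mathbb Z}\subset W$ be the integer-valued polynomials, the lattice spanned by $\binom mi$, $i\le k-1$. It is $\sigma$-invariant. The subgroup $\Lambda=W_{\mathbb Z}\rtimes\langle\sigma\rangle$ is discrete, and it is cocompact because $L/\Lambda$ is identified with the torus $W/W_{\mathbb Z}$ via representatives $(w,0)$.

*The function.* Put $\Phi(w,l)=\phi(p(0)+w(0))$. For $(\lambda,l')\in\Lambda$ we have $(w,l)(\lambda,l')=(w+\sigma^l\lambda,l+l')$ and $(\sigma^l\lambda)(0)=\lambda(l)\in\mathbb Z$, so $\Phi$ is right $\Lambda$-invariant and defines a continuous function on $L/\Lambda$.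

*The orbit.* Let $u(m)=p(m+1)-p(m)\in W$. Then $(u,1)^n=(\sum_{i<n}\sigma^iu,\,n)$, and the first component at $0$ is $\sum_{i<n}u(i)=p(n)-p(0)$. So $\Phi((u,1)^n\Lambda)=\phi(p(n))$. $\square$

For $k=2$ and $p(m)=\alpha m^2+\beta m$ the first component of $(u,1)^n$ is $p(m+n)-p(m)=2\alpha n\cdot m+(\alpha n^2+\beta n)$. Its coordinates mod $1$ are those in (1).

**Definition (property $(K_k,\eta)$).** $E\subset\mathbb N$ has *property $(K_k,\eta)$* if for every $\theta:E\to\mathbb T$ there is a real polynomial $p$ of degree $\le k$ with $\|p(n)-\theta(n)\|\le\eta$ for all $n\in E$.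

For example, $\{1,2\}$ has $(K_1,0)$: a linear polynomial takes any two values at $1$ and $2$.

**Lemma 5.** If $k\ge1$, $\eta\le\frac1{16}$ and $E$ has $(K_k,\eta)$, then $E$ is a $k$-interpolation set.

*Proof.* Given $B\subset E$, let $\theta=\frac12$ on $B$ and $\theta=0$ on $E\setminus B$, and take $p$ accordingly. Let $\phi:\mathbb T\to\mathbb C$ be continuous with $\phi=0$ where $\|t\|\le\frac18$ and $\phi=1$ where $\|t-\frac12\|\le\frac18$. Then $\phi(p(n))$ extends $1_B$ on $E$ and lies in $\mathcal N_k$ by Lemma 4. Apply Lemma 3. $\square$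

## One monomial imposes any lower-degree polynomial on each cluster

**Proposition 6.** Let $k\ge1$, let $E\subset\mathbb N$ have $(K_k,\eta)$, and let $0<\delta<1$. There are lower bounds $R_1,\ R_2(r_1),\ R_3(r_1,r_2),\dots$ such that if $r_N\ge R_N(r_1,\dots,r_{N-1})$ for all $N$, then the sets $r_N+N\cdot(E\cap[1,N])$ are pairwise disjoint, and for every $\theta:E'\to\mathbb T$ on the set $E'$ of (2) there is $\gamma\in\mathbb R$ with $\|\gamma n^{k+1}-\theta(n)\|\le\eta+\delta$ for all $n\in E'$.

*Proof.* **Step 1: the growth conditions.** We fix them before $\theta$, since $r_N$ must not depend on $\theta$. Put $d=k+1\ge2$, $C_N=E\cap[1,N]$, and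
$$\ell_0=1,\qquad \ell_N=\frac\delta d\,r_N^{-d},\qquad \ell_N'=\min\Big(\ell_{N-1},\ \frac\delta2N^{-2d}\Big).$$
Require
$$r_N\ge\frac2{\ell_N'},\qquad r_N\ge\frac{2d^2N^d}\delta,\qquad r_N>r_{N-1}+(N-1)^2\ \ (N\ge2).\tag{4}$$
These bounds depend only on $r_1,\dots,r_{N-1}$. The last gives disjointness, as $r_N+N\cdot C_N\subset(r_N,r_N+N^2]$.

**Step 2: reduction to one cluster.** Fix $\theta$. We build nested closed intervals $I_0=[0,1]\supset I_1\supset\cdots$ with $|I_N|=\ell_N$ such that every $\gamma\in I_N$ satisfies the desired inequality for all $n\in r_N+N\cdot C_N$. Any $\gamma\in\bigcap_NI_N$ then works. So let $I_{N-1}$ be given, with left endpoint $\gamma_0$, write $r=r_N$, and set $J_d=[\gamma_0,\gamma_0+\ell_N']\subset I_{N-1}$.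

**Step 3: the target polynomial.** The top coefficient $\gamma N^d$ of $\gamma(r+Nm)^d$ in $m$ is essentially fixed on $J_d$, so we subtract it. Apply $(K_k,\eta)$ to the function $m\mapsto\theta(r+Nm)-\gamma_0N^dm^d$ on $C_N$, extended arbitrarily to $E$. It gives $p(m)=\sum_{j=0}^{d-1}\beta_jm^j$ with
$$\big\|p(m)+\gamma_0N^dm^d-\theta(r+Nm)\big\|\le\eta\qquad(m\in C_N).\tag{5}$$

**Step 4: tuning the coefficients one at a time.** We now choose $\gamma$ so that the coefficient of $m^j$ is near $\beta_j$ mod $1$ for $j=d-1,d-2,\dots,0$ in this order. For $0\le j\le d-1$ let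
$$A_j=\binom djN^jr^{d-j},\qquad\rho_j=\frac\delta{2d}N^{-j}<\frac12 .$$
We claim that there are closed intervals $J_d\supset J_{d-1}\supset\cdots\supset J_0$ with $|J_j|=2\rho_j/A_j$ and $\|A_j\gamma-\beta_j\|\le\rho_j$ for $\gamma\in J_j$, for all $0\le j\le d-1$.

If $J_{j+1}$ has length at least $2/A_j$ and centre $c$, then, as the solutions of $A_j\gamma^*\equiv\beta_j\pmod1$ are spaced by $1/A_j$, there is one with $|\gamma^*-c|\le\frac1{2A_j}$. Since $\rho_j\le\frac12$, the interval $[\gamma^*-\rho_j/A_j,\ \gamma^*+\rho_j/A_j]$ lies within $1/A_j$ of $c$, hence in $J_{j+1}$, and serves as $J_j$. So it suffices that $|J_{j+1}|\ge2/A_j$.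

For $j=d-1$: $A_{d-1}=dN^{d-1}r\ge r\ge2/\ell_N'=2/|J_d|$. For $0\le j\le d-2$, (4) gives
$$\frac{A_j}{A_{j+1}}=\frac{j+1}{d-j}\cdot\frac rN\ge\frac r{dN}\ge\frac{2dN^{d-1}}\delta\ge\frac{2dN^{j+1}}{\delta}=\frac1{\rho_{j+1}},$$
so $|J_{j+1}|=2\rho_{j+1}/A_{j+1}\ge2/A_j$. The claim holds.

**Step 5: the errors.** Put $I_N=J_0$. Its length is $2\rho_0/A_0=\frac\delta dr^{-d}=\ell_N$. For $\gamma\in I_N$ and $m\in C_N$, so $m\le N$,
$$\gamma(r+Nm)^d=\sum_{j=0}^{d-1}A_j\gamma\,m^j+\gamma N^dm^d .$$
As $m^j$ is an integer, replacing $A_j\gamma$ by $\beta_j$ costs at most $\rho_jm^j\le\rho_jN^j=\frac{\delta}{2d}$ mod $1$. Replacing $\gamma$ by $\gamma_0$ in the last term costs at most $\ell_N'N^{2d}\le\frac\delta2$. So $\gamma(r+Nm)^d$ is within $d\cdot\frac\delta{2d}+\frac\delta2=\delta$ of $p(m)+\gamma_0N^dm^d$ mod $1$, and (5) gives $\|\gamma(r+Nm)^d-\theta(r+Nm)\|\le\eta+\delta$. $\square$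

## Every basic nilsequence lives on a connected, simply connected group

Polynomial sequences need logarithms, so we first reach a group where $\exp$ is bijective.

**Lemma 7.** Every basic $k$-step nilsequence ($k\ge1$) has the form $F(g^n\Gamma)$ with $G$ a connected simply connected $k$-step nilpotent Lie group, $g\in G$, $\Gamma\subset G$ discrete cocompact, $F\in C(G/\Gamma)$.

*Proof.* Let $\psi(n)=F(g^nx)$, $x=a\Gamma$.

**Step 1: normalising the base point and the component group.** Replace $\Gamma$ by $a\Gamma a^{-1}$ and $F$ by $y\,a\Gamma a^{-1}\mapsto F(ya\Gamma)$; now $x=e\Gamma$. The subgroup $G'=\langle G^\circ,g\rangle$ is open, so its orbits on $X$ are open and partition $X$. Hence the orbit $G'\Gamma/\Gamma\cong G'/(G'\cap\Gamma)$ is clopen, thus compact, and it contains all $g^n\Gamma$. So we may assume $G=\langle G^\circ,g\rangle=G^\circ\langle g\rangle$.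

**Step 2: making the identity component simply connected.** Let $\pi:N\to G^\circ$ be the universal cover and $\tau$ the lift to $N$ of the automorphism $y\mapsto gyg^{-1}$ of $G^\circ$. Let $M=N\rtimes\langle\tau\rangle$ with $\langle\tau\rangle\cong\mathbb Z$, and define $\Pi:M\to G$ by $\Pi(y\tau^n)=\pi(y)g^n$. Since $\pi(\tau(y))=g\pi(y)g^{-1}$, this is a homomorphism; it is continuous, open and surjective. Its kernel is discrete, because $N$ is open in $M$ and $\ker\Pi\cap N=\ker\pi$ is discrete. Put $\Gamma_1=\Pi^{-1}(\Gamma)$. It is discrete, since $\Gamma_1\cap N=\pi^{-1}(\Gamma\cap G^\circ)$ is discrete. Also $M/\Gamma_1\cong G/\Gamma$ via $\Pi$, and $\Pi(\tau)=g$.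

**Step 3: $M$ is still $k$-step.** We know only that $\Pi(M_{k+1})=G_{k+1}=\{e\}$, that is, $M_{k+1}\subset\ker\Pi$, so we show that $M_j$ is path connected for $j\ge2$. Let $D$ be the subgroup generated by $\{[y,z]:y\in N,\ z\in M\}$. It is normal, since $N$ is. In $M/D$ the image of $N$ is central with cyclic quotient, so $M/D$ is abelian and $D=M_2$. For fixed $z$ the set $\{[y,z]:y\in N\}$ is path connected and contains $e$, and a group generated by path connected sets containing $e$ is path connected. So $M_2$ is path connected. Likewise, if $M_j$ is path connected, so is $M_{j+1}$, which is generated by the sets $\{[y,z]:y\in M_j\}$, $z\in M$. Now $M_{k+1}$ is a path connected subset of the discrete group $\ker\Pi$ that contains $e$, so it is trivial.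

**Step 4: interpolating the powers of $\tau$.** To embed $M$ in a connected group we need real powers $\tau^t$. The group $N$ is connected, simply connected and, by Step 3, nilpotent; let $\mathfrak n$ be its Lie algebra and $T=d\tau$. The map $c(y)=\tau(y)y^{-1}=[\tau,y]$ from $N$ to $N$ has $c(e)=e$ and derivative $T-1$ at $e$. Its $k$-fold iterate takes values in $M_{k+1}=\{e\}$, so $(T-1)^k=0$. So $D_0=\log T=\sum_{i\ge1}\frac{(-1)^{i+1}}i(T-1)^i$ is a finite sum and nilpotent. For $y,z\in\mathfrak n$ the expression $e^{tD_0}[y,z]-[e^{tD_0}y,e^{tD_0}z]$ is polynomial in $t$ and vanishes at all integers, because $e^{nD_0}=T^n$ is an automorphism; hence it vanishes for all $t$. So all $e^{tD_0}$ are automorphisms of $\mathfrak n$, and as $N$ is simply connected they give a one-parameter group $\tau^t$ of automorphisms of $N$ with $\tau^1=\tau$. Let $\hat G=N\rtimes\mathbb R$. It is connected and simply connected, and contains $M=N\rtimes\mathbb Z$ as a closed subgroup with its own topology.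

**Step 5: $\hat G$ is $k$-step.** In the coordinates $\mathfrak n\times\mathbb R$,
$$(X,s)(Y,t)=(X*e^{sD_0}Y,\ s+t),\qquad(X,s)^{-1}=(-e^{-sD_0}X,\ -s),$$
so multiplication and inversion are polynomial maps. The left-normed commutator $[\dots[[x_1,x_2],x_3],\dots,x_{k+1}]$ is a polynomial map on $\hat G^{k+1}$. It is trivial whenever all $\mathbb R$-coordinates are integers, because $M_{k+1}=\{e\}$; a polynomial vanishing for all real values of some variables and all integer values of the others is zero. So all $(k+1)$-fold left-normed commutators in $\hat G$ are trivial.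

This implies $\hat G_{k+1}=\{e\}$ by the claim: *if all $(k+1)$-fold left-normed commutators of a group $H$ are trivial, then $H_{k+1}=\{e\}$.* For $k=0$ the hypothesis says $H=\{e\}$. For $k\ge1$ the $k$-fold left-normed commutators (the elements of $H$ if $k=1$) lie in the centre $Z(H)$. By induction applied to $H/Z(H)$, $(H/Z(H))_k$ is trivial, so $H_k\subset Z(H)$ and $H_{k+1}=[H_k,H]=\{e\}$.

**Step 6: the lattice and the function.** $\Gamma_1$ is discrete in $\hat G$. Every element of $\hat G$ is $\tau^t$, $0\le t\le1$, times an element of $M$, and $M=K_1\Gamma_1$ with $K_1$ compact. So $\hat G/\Gamma_1$ is compact. The space $M/\Gamma_1$ is compact and injects continuously into the Hausdorff space $\hat G/\Gamma_1$, so it is embedded as a compact subset. Extend $F\circ\Pi$ from it to $\hat F\in C(\hat G/\Gamma_1)$ by Tietze. Then $\psi(n)=F(g^n\Gamma)=\hat F(\tau^n\Gamma_1)$. $\square$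

## Recurrence of the base point

**Lemma 8.** Let $P$ be a connected simply connected nilpotent Lie group, $\Lambda\subset P$ discrete cocompact, $g\in P$. There are $N_j\to\infty$ in $\mathbb N$ with $g^{N_j}\Lambda\to\Lambda$ in $P/\Lambda$.

*Proof.* We induct on the step $s$; the case of trivial $P$ is clear. Let $o=\Lambda\in P/\Lambda$, let $Z=P_s$ be the last nontrivial term (central), and let $\omega$ be the set of limits of sequences $g^{n_j}o$ with $n_j\to\infty$. Then $\omega$ is closed and $g\omega\subset\omega$. The goal is $o\in\omega$.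

*Recurrence up to $Z$.* By Lemma 1 the inductive hypothesis applies to $P/Z$ and $\Lambda Z/Z$: there are $n_j\to\infty$ such that $g^{n_j}$ returns to the base point in $P/\Lambda Z$. By compactness of $P/\Lambda$ we may assume $g^{n_j}o$ converges. The limit is in $\omega$ and lies over the base point of $P/\Lambda Z$, so it is $zo$ for some $z\in Z$.

*Removing $z$.* Let $y=\lim g^{n_j}o\in\omega$. As $z$ is central, $zy=\lim g^{n_j}zo$. Each $g^{n_j}zo$ is in $\omega$, which is closed, so $zy\in\omega$. Thus $z\omega\subset\omega$, and $z^io\in\omega$ for all $i\ge1$. By Fact M, $Z/(Z\cap\Lambda)$ is a compact metrizable group, so the powers of the image of $z$ converge to the identity along some sequence $i\to\infty$. Along it $z^io\to o$, and $o\in\omega$. $\square$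

## Groups of polynomial sequences

Let $G$ be connected simply connected $k$-step nilpotent, $\Gamma$ discrete cocompact, $\mathfrak g_0:=\mathfrak g$, $G_0:=G$; note $\mathfrak g_0=\mathfrak g_1=\mathfrak g$.

**Definition (the filtration $\mathfrak p^{(s)}$).** For $s\ge0$ let
$$\mathfrak p^{(s)}=\Big\{X(m)=\sum_{i\ge0}x_im^i:\ x_i\in\mathfrak g_{i+s}\Big\},\qquad(\sigma X)(m)=X(m+1).$$

As $\mathfrak g_{k+1}=0$, this is finite-dimensional, with elements of degree $\le k$; also $\mathfrak p^{(0)}\supset\mathfrak p^{(1)}\supset\cdots$ and $\mathfrak p^{(k+1)}=0$.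

*Examples.* If $k=1$, then $\mathfrak p^{(0)}=\{x_0+x_1m\}$ and $\mathfrak p^{(1)}$ consists of constants. If $k=2$, for instance when $G$ is the Heisenberg group with centre $G_2$, then
$$\mathfrak p^{(0)}=\{x_0+x_1m+x_2m^2:\ x_2\in\mathfrak g_2\},\quad\mathfrak p^{(1)}=\{x_0+x_1m:\ x_1\in\mathfrak g_2\},\quad\mathfrak p^{(2)}=\{x_0\in\mathfrak g_2\}.$$
An element of $\mathfrak p^{(1)}$ moves only in the central direction, and linearly: it behaves like a linear phase, one step less than $G$. This is the point of the index $s=1$, and Lemma 10 makes it precise.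

With the pointwise bracket we have
$$[\mathfrak p^{(s)},\mathfrak p^{(t)}]\subset\mathfrak p^{(s+t)},\qquad(\sigma-1)\mathfrak p^{(s)}\subset\mathfrak p^{(s+1)}.\tag{6}$$
For the first, $[x_im^i,y_jm^j]=[x_i,y_j]m^{i+j}$ and $[\mathfrak g_{i+s},\mathfrak g_{j+t}]\subset\mathfrak g_{i+j+s+t}$; this is also true when an index is $0$, since $\mathfrak g_0=\mathfrak g_1$ and the $\mathfrak g_i$ decrease. For the second, $(\sigma-1)(x_im^i)=\sum_{l<i}\binom ilx_im^l$ and $\mathfrak g_{i+s}\subset\mathfrak g_{l+s+1}$ for $l<i$.

Therefore each $\mathfrak p^{(s)}$ is an ideal of $\mathfrak p^{(0)}$, and $\sigma$ is a Lie algebra automorphism of $\mathfrak p^{(0)}$ with $\sigma\mathfrak p^{(s)}=\mathfrak p^{(s)}$ ($\sigma$ is injective and maps this finite-dimensional space into itself). A $(k+1)$-fold bracket in $\mathfrak p^{(0)}$ has coefficients in $\mathfrak g_{k+1}=0$, so $\mathfrak p^{(0)}$ is nilpotent.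

**Definition (the groups $P^{(s)}$ and $P^{(s)}_\Gamma$).** Let $P^{(s)}=\{m\mapsto\exp X(m):X\in\mathfrak p^{(s)}\}$, $m\in\mathbb Z$, with pointwise multiplication, and $P_\Gamma^{(s)}=\{p\in P^{(s)}:p(\mathbb Z)\subset\Gamma\}$.

By BCH, $\exp X(m)\exp Y(m)=\exp((X*Y)(m))$ with $X*Y$ computed in the Lie algebra $\mathfrak p^{(s)}$. So $P^{(s)}\cong(\mathfrak p^{(s)},*)$ is the connected simply connected nilpotent Lie group with Lie algebra $\mathfrak p^{(s)}$. It is normal in $P^{(0)}$, because $X*Y*(-X)=e^{\mathrm{ad}X}Y$ and $\mathfrak p^{(s)}$ is an ideal; and it is $\sigma$-invariant. For $s\le t$, $P^{(s)}/P^{(t)}\cong(\mathfrak p^{(s)}/\mathfrak p^{(t)},*)$. Convergence in $P^{(s)}$ implies pointwise convergence on $\mathbb Z$. The subgroup $P_\Gamma^{(s)}$ is $\sigma$-invariant.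

**Lemma 9.** $P^{(s)}_\Gamma$ is discrete and cocompact in $P^{(s)}$.

*Proof.* **Step 1: discreteness, by evaluating at finitely many points.** Elements of $\mathfrak p^{(s)}$ have degree $\le k$, so evaluation at $0,\dots,k$ is an injective linear map $\mathfrak p^{(s)}\to\mathfrak g^{k+1}$, a homeomorphism onto its image. As $\exp:\mathfrak g\to G$ is a homeomorphism, evaluation embeds $P^{(s)}$ homeomorphically in $G^{k+1}$. $P^{(s)}_\Gamma$ lies in the preimage of the discrete set $\Gamma^{k+1}$, so it is discrete.

**Step 2: binomial coordinates.** For cocompactness we kill the values $p(0),p(1),\dots$ one after another, and the basis $\binom mi$ is suited to this. Since $m^i$ is a combination of the $\binom ml$, $l\le i$, and vice versa, and the $\mathfrak g_i$ decrease, $\mathfrak p^{(s)}$ consists exactly of the sums $\sum_iy_i\binom mi$ with $y_i\in\mathfrak g_{i+s}$. Let $p=\exp X\in P^{(s)}$ with $p(0)=\dots=p(j-1)=e$. As $X(i)=\sum_{l\le i}\binom ily_l$, we get $y_0=\dots=y_{j-1}=0$ and $p(j)=\exp y_j\in G_{j+s}$.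

**Step 3: one elimination.** By Fact M choose compact $C_i\subset G_i$ with $G_i=C_i(\Gamma\cap G_i)$, $i\ge0$. Write $p(j)=c_j\gamma_j$ with $c_j\in C_{j+s}$ and $\gamma_j\in\Gamma\cap G_{j+s}$. The sequences $c_j^{\binom mj}:=\exp(\binom mj\log c_j)$ and $\gamma_j^{\binom mj}$ lie in $P^{(s)}$, and the second lies in $P_\Gamma^{(s)}$ because $\binom mj\in\mathbb Z$ for all $m\in\mathbb Z$. Define $p_+\in P^{(s)}$ by
$$p=c_j^{\binom mj}\,p_+\,\gamma_j^{\binom mj}.$$
Since $\binom ij=0$ for $0\le i<j$ and $\binom jj=1$, we have $p_+(0)=\dots=p_+(j)=e$.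

**Step 4: iteration.** Start with any $p\in P^{(s)}$ and do this for $j=0,1,\dots,k$. The last $p_+$ is $e$ at $0,\dots,k$, hence trivial. So $p=c_0c_1^{m}\cdots c_k^{\binom mk}\cdot\lambda$ with $\lambda\in P_\Gamma^{(s)}$, and the first factor ranges over the continuous image in $P^{(s)}$ of the compact set $\prod_jC_{j+s}$. $\square$

## Sequences in $P^{(1)}$ give nilsequences of one step less

**Lemma 10.** Let $q\in P^{(1)}$ and $F\in C(G/\Gamma)$. Then $(F(q(m)\Gamma))_{m\in\mathbb N}$ is a basic $(k-1)$-step nilsequence if $k\ge2$, and constant if $k=1$.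

*Proof.* If $k=1$, $\mathfrak p^{(1)}$ consists of constants. Let $k\ge2$. The construction is that of Lemma 4, with $P^{(2)}$ in the role of $W$.

**Step 1: the discrete derivative of $q$.** Let $a=q(0)$ and $h=a^{-1}q$. Constants lie in $P^{(1)}$, since $\mathfrak g=\mathfrak g_1$; so $h\in P^{(1)}$, and $h(0)=e$. Put $u=h^{-1}\sigma(h)$. By (6), $\log\sigma(h)=\sigma(\log h)\in\log h+\mathfrak p^{(2)}$, so $h$ and $\sigma(h)$ have the same image in $P^{(1)}/P^{(2)}\cong(\mathfrak p^{(1)}/\mathfrak p^{(2)},*)$ and $u\in P^{(2)}$. The product telescopes: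
$$u(0)u(1)\cdots u(m-1)=h(0)^{-1}h(m)=h(m).\tag{7}$$

**Step 2: a $(k-1)$-step group containing $u$ and the shift.** Let $L=P^{(2)}\rtimes\langle\sigma\rangle$, $\langle\sigma\rangle\cong\mathbb Z$. We claim
$$[P^{(j+1)},L]\subset P^{(j+2)}\qquad(j\ge1).$$
Conjugation by $\exp X\in P^{(2)}$ acts on $\mathfrak p^{(j+1)}$ as $e^{\mathrm{ad}X}$, which by (6) is the identity modulo $\mathfrak p^{(j+3)}$. By (6) again, $\sigma^{\pm1}$ acts as the identity modulo $\mathfrak p^{(j+2)}$. So conjugation by any element of $L$ acts trivially on $P^{(j+1)}/P^{(j+2)}\cong(\mathfrak p^{(j+1)}/\mathfrak p^{(j+2)},*)$, which is the claim. In particular, $P^{(2)}/P^{(3)}$ is central in $L/P^{(3)}$ with cyclic quotient, so $L/P^{(3)}$ is abelian and $L_2\subset P^{(3)}$. Inductively $L_j\subset P^{(j+1)}$ for $j\ge2$, and $L_k\subset P^{(k+1)}=\{e\}$. So $L$ is a $(k-1)$-step nilpotent Lie group.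

**Step 3: lattice, function and orbit.** By Lemma 9, $\Lambda=P_\Gamma^{(2)}\rtimes\langle\sigma\rangle$ is discrete in $L$, and cocompact, since every coset has a representative in $P^{(2)}$. Define $\tilde F(w\sigma^l)=F(a\,w(0)\Gamma)$ on $L$. It is continuous. For $\lambda\sigma^{l'}\in\Lambda$ we have $w\sigma^l\lambda\sigma^{l'}=w\,\sigma^l(\lambda)\,\sigma^{l+l'}$ and $\sigma^l(\lambda)(0)=\lambda(l)\in\Gamma$, so $\tilde F$ is right $\Lambda$-invariant. Finally $(u\sigma)^m=u\,\sigma(u)\cdots\sigma^{m-1}(u)\,\sigma^m$, whose $P^{(2)}$-part at $0$ is $h(m)$ by (7). So $\tilde F((u\sigma)^m\Lambda)=F(ah(m)\Gamma)=F(q(m)\Gamma)$. $\square$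

## Restriction to clusters at return times lowers the step

**Proposition 11.** Let $k\ge1$, $A\subset E\subset\mathbb N$, and suppose no $(k-1)$-step nilsequence extends $1_A$ on $E$. Let $r_N\in\mathbb N$ be any sequence for which the sets $r_N+N\cdot(E\cap[1,N])$ are pairwise disjoint, and put
$$E'=\bigcup_N\big(r_N+N\cdot(E\cap[1,N])\big),\qquad A'=\bigcup_N\big(r_N+N\cdot(A\cap[1,N])\big).$$
Then no $k$-step nilsequence extends $1_{A'}$ on $E'$.

*Proof.* Suppose $\psi\in\mathcal N_k$ does. By Lemma 7 there is $\psi_1(n)=F(g^n\Gamma)$, with $G$ connected simply connected $k$-step, such that $\|\psi-\psi_1\|_\infty\le\frac14$. Write $P=P^{(0)}$, $Q=P^{(1)}$, $P_\Gamma=P^{(0)}_\Gamma$, $Q_\Gamma=P^{(1)}_\Gamma$.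

**Step 1: return times for the whole sequence.** This is the repair of the attempt that failed for (1). The sequence $\tilde g:m\mapsto g^m=\exp(m\log g)$ is in $P$, because $\log g\in\mathfrak g_1$, and $\tilde g^N$ is $m\mapsto g^{Nm}$. By Lemma 9, $P_\Gamma$ is discrete and cocompact in $P$, so Lemma 8 applies and gives $N_j\to\infty$ with $\tilde g^{N_j}P_\Gamma\to P_\Gamma$ in $P/P_\Gamma$. Hence
$$\tilde g^{N_j}=\varepsilon_j\gamma_j,\qquad\varepsilon_j\to e\text{ in }P,\quad\gamma_j\in P_\Gamma .$$
In particular $\varepsilon_j(m)\to e$ for every $m$, with no conjugation by unbounded elements left over.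

**Step 2: absorbing the shift.** Nothing is known about $r_N$, so we show that the shift costs only an element of $Q$. Put $a_j=g^{r_{N_j}}$. Since $\gamma_j(m)\in\Gamma$, for $m\in\mathbb N$
$$g^{r_{N_j}+N_jm}\Gamma=g^{N_jm}a_j\Gamma=\varepsilon_j(m)\gamma_j(m)a_j\Gamma=\varepsilon_j(m)\,w_j(m)\,\Gamma,\qquad w_j:=\gamma_ja_j\gamma_j^{-1}.$$
The constant sequence $a_j$ lies in $Q$, because $\mathfrak g=\mathfrak g_1$, and $Q$ is normal in $P$. So $w_j\in Q$, however large $\gamma_j$ and $a_j$ are. This matches (3), where the shift produced an arbitrary linear coefficient and nothing worse.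

**Step 3: the limit.** By Lemma 9, $w_j=c_j\lambda_j$ with $c_j$ in a fixed compact subset of $Q$ and $\lambda_j\in Q_\Gamma$. Pass to a subsequence with $c_j\to c\in Q$. For every $m\in\mathbb N$
$$\psi_1(r_{N_j}+N_jm)=F\big(\varepsilon_j(m)c_j(m)\Gamma\big)\longrightarrow F(c(m)\Gamma)=:\varphi(m).$$
By Lemma 10, $\varphi\in\mathcal N_{k-1}$ (a constant if $k=1$).

**Step 4: the contradiction.** If $m\in E$ and $N_j\ge m$, then $r_{N_j}+N_jm\in E'$. By disjointness this element arises only from $N=N_j$ and the given $m$, so it lies in $A'$ if and only if $m\in A$. As $\psi$ extends $1_{A'}$, $|\psi_1(r_{N_j}+N_jm)-1_A(m)|\le\frac14$. Letting $j\to\infty$, $|\varphi-1_A|\le\frac14$ on $E$. By Lemma 2(b), $\kappa\circ\varphi$ is a $(k-1)$-step nilsequence extending $1_A$ on $E$, contrary to the hypothesis. $\square$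

## The inductive construction: proof of Theorems A and B

Let $\eta_1=0$ and $\eta_{k+1}=\eta_k+2^{-k-4}$. As $\sum_{k\ge1}2^{-k-4}=\frac1{16}$, all $\eta_k<\frac1{16}$. We construct $A_k\subset E_k\subset\mathbb N$, $k\ge1$, with two properties: $E_k$ has $(K_k,\eta_k)$; and

$(S_k)$: no $(k-1)$-step nilsequence extends $1_{A_k}$ on $E_k$.

**Step 1: the seed, $k=1$.** Take $E_1=\{1,2\}$ and $A_1=\{1\}$. A linear polynomial takes any two prescribed values at $1,2$, so $(K_1,0)$ holds. A constant sequence is not $1$ at $1$ and $0$ at $2$, so $(S_1)$ holds.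

**Step 2: from $k$ to $k+1$.** Choose $r_N$ as in Proposition 6 for $E=E_k$, $\eta=\eta_k$, $\delta=2^{-k-4}$, and set
$$E_{k+1}=\bigcup_N\big(r_N+N\cdot(E_k\cap[1,N])\big),\qquad A_{k+1}=\bigcup_N\big(r_N+N\cdot(A_k\cap[1,N])\big).$$
Proposition 6 gives $(K_{k+1},\eta_{k+1})$, realised by monomials $\gamma n^{k+1}$, and it gives disjointness. So Proposition 11 applies with this $k$, and gives $(S_{k+1})$.

**Step 3: parts 1 and 2 of Theorem B.** Fix $k\in\mathbb N$ and let $E=E_{k+1}$, $A=A_{k+1}$. Since $\eta_{k+1}\le\frac1{16}$, the monomials of Step 2 give part 1, and $E$ is a $(k+1)$-interpolation set by Lemma 5. Part 2 is $(S_{k+1})$: the bounded function $1_A$ on $E$ has no $k$-step extension, so $E$ is not a $k$-interpolation set. This proves Theorem A too.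

**Step 4: sparseness, part 3.** The conditions on $r_N$ in Proposition 6 are lower bounds, and Proposition 11 asks only for disjointness. So in the last step, from $k$ to $k+1$, we may also require $\omega(x)\ge N^2$ for all $x\ge r_N$; this is possible because $\omega(x)\to\infty$. No element of $E$ is $\le r_1$, so the bound is trivial for $x<r_1$. For $r_N\le x<r_{N+1}$ only the clusters $1,\dots,N$ can meet $[1,x]$, and the $i$-th has at most $i$ elements, so
$$|E\cap[1,x]|\le\sum_{i\le N}i\le N^2\le\omega(x).\qquad\blacksquare$$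

## Boolean algebras of separable subsets: proof of Theorem C

**Step 1: translation into Boolean algebras.** Let
$$\mathcal A_k=\{A\subset E:\ \text{some }\psi\in\mathcal N_k\text{ extends }1_A\text{ on }E\}.$$
By Lemma 2(a), using products and $1-\psi$, each $\mathcal A_k$ is a Boolean algebra of subsets of $E$, and $\mathcal A_k\subset\mathcal A_{k+1}$. By Lemma 3, $E$ is a $k$-interpolation set if and only if $\mathcal A_k=\mathcal P(E)$. The hypothesis says in particular that every $1_A$ extends to an element of $\mathcal N_\infty$. Approximating this element within $\frac14$ by an element of some $\mathcal N_k$ and using Lemma 2(b), we get $A\in\mathcal A_k$. Hence $\bigcup_k\mathcal A_k=\mathcal P(E)$. Suppose, for a contradiction, that $\mathcal A_k\ne\mathcal P(E)$ for all $k$.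

**Step 2: disjoint sets of growing complexity.** Call $X\subset E$ *bad* if $\mathcal P(X)\not\subset\mathcal A_k$ for every $k$. By assumption $E$ is bad. If $X=Y\sqcup Z$ is bad, then $Y$ or $Z$ is bad: otherwise $\mathcal P(Y),\mathcal P(Z)\subset\mathcal A_l$ for some $l$, and every subset of $X$, being a union of a subset of $Y$ and one of $Z$, is in $\mathcal A_l$.

Put $Y_0=E$, $n_0=1$. Given a bad $Y_{i-1}\in\mathcal A_{n_{i-1}}$, pick $B\subset Y_{i-1}$ with $B\notin\mathcal A_{n_{i-1}}$. Then $Y_{i-1}\setminus B\notin\mathcal A_{n_{i-1}}$ too, since otherwise $B=Y_{i-1}\setminus(Y_{i-1}\setminus B)$ would be in the algebra. One of $B$, $Y_{i-1}\setminus B$ is bad: call it $Y_i$, and call the other one $X_i$. Choose $n_i>n_{i-1}$ with $Y_i\in\mathcal A_{n_i}$, and continue. The sets $X_i$, $i\ge1$, are pairwise disjoint, as $X_i\subset Y_{i-1}\setminus Y_i$, and $X_i\notin\mathcal A_{n_{i-1}}$.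

**Step 3: a diagonal union.** We build one set $V$ that can be in no $\mathcal A_m$. Partition $\mathbb N=\bigsqcup_{j\ge1}\mathbb N_j$ into infinite sets. Let $U_j=\bigcup_{i\in\mathbb N_j}X_i$, choose $m_j$ with $U_j\in\mathcal A_{m_j}$, and pick $i_j\in\mathbb N_j$ with $n_{i_j-1}\ge\max(m_j,j)$; this is possible since $\mathbb N_j$ is infinite and $n_i\to\infty$. Let $V=\bigcup_jX_{i_j}$. It lies in $\mathcal A_m$ for some $m\ge1$. Take $j=m$. The sets $X_i$ are disjoint, and $i_j$ is the only chosen index in $\mathbb N_j$, so
$$X_{i_j}=V\cap U_j\in\mathcal A_{\max(m,m_j)}=\mathcal A_{\max(j,m_j)}\subset\mathcal A_{n_{i_j-1}},$$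
which contradicts $X_{i_j}\notin\mathcal A_{n_{i_j-1}}$. So $\mathcal A_k=\mathcal P(E)$ for some $k$, and $E$ is a $k$-interpolation set. $\blacksquare$
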